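# Exact approximation for two norms: balanced rationals and off-center balls

Throughout, $n\ge 2$ is an integer, $|\cdot|$ is the maximum norm on $\mathbb R^n$ (and Lebesgue measure when applied to sets), and $B(x,r)$ is the closed ball of radius $r$ in the maximum norm, that is, a cube of side $2r$.

## Balanced rationals and the balls attached to them

Write a rational point as $p/q$ with $p\in\mathbb Z^n$ and $q\ge 1$. It is *reduced* if $\gcd(p_1,\dots,p_n,q)=1$. To a reduced $p/q$ belongs the group
$$\Lambda_{p/q}=\Big\{q'\tfrac pq-p' : (p',q')\in\mathbb Z^n\times\mathbb Z\Big\}=\mathbb Z^n+\mathbb Z\tfrac pq .$$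
Since $p/q$ is reduced, $m\,p/q\in\mathbb Z^n$ happens only when $q\mid m$. So $\Lambda_{p/q}$ contains $\mathbb Z^n$ with index exactly $q$, and it is a lattice of covolume $1/q$. The vector $q'\frac pq-p'$ is zero exactly when $(p',q')$ is an integer multiple of $(p,q)$. For $q'\geq 1$ we have
$$\Big|\frac pq-\frac{p'}{q'}\Big|=\frac1{q'}\Big|q'\frac pq-p'\Big| ,$$
so a short vector in $\Lambda_{p/q}$ says that some other rational lies unusually close to $p/q$ relative to its denominator. Minkowski's first theorem gives a nonzero vector of $\Lambda_{p/q}$ of norm at most $q^{-1/n}$. The rationals we want are those for which, up to a constant, there is no shorter one.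

**Definition (balanced rational).** Let $0<a<1\le b$ and $c_1>0$. A reduced rational $p/q$ is *balanced at scale $M$* (with constants $a,b,c_1$) if $aM\le q\le bM$ and
$$\Big|q'\frac pq-p'\Big|\ge c_1M^{-1/n}\quad\text{for all }(p',q')\in\mathbb Z^n\times\mathbb Z\text{ that are not integer multiples of }(p,q).$$

*Examples for $n=2$.* Take $q=k^2+1$ and $p=(1,k)$. Then $\Lambda_{p/q}$ contains $\frac1q(1,k)$. It also contains $\frac kq(1,k)-(0,1)=\frac1q(k,-1)$, since $k^2-q=-1$. These two vectors are orthogonal, of Euclidean length $q^{-1/2}$, and span area $1/q$, so they form a basis. Every nonzero vector of $\Lambda_{p/q}$ has Euclidean length at least $q^{-1/2}$, hence maximum norm at least $q^{-1/2}/\sqrt2$. So $p/q$ is balanced at scale $M=q$ with $c_1=1/\sqrt2$. By contrast, for $p/q=(1,0)/q$ the lattice contains $(1/q,0)$, whose norm $1/q$ is far below $q^{-1/2}$; with fixed constants this point is not balanced once $q$ is large.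

Now let $N_1,N_2$ be two norms and $\psi:\mathbb N\to(0,\infty)$ a nonincreasing function. Suppose $N_2(v)>N_1(v)$ for some $v$. Then $v\neq0$, and after scaling we may assume $N_1(v)<1<N_2(v)$. By continuity there is $\delta\in(0,1)$ with
$$N_1(v+y)<1<N_2(v+y)\qquad\text{whenever }|y|\le\delta. \tag{1}$$

**Definition (off-center ball).** The ball attached to a reduced $p/q$ is
$$\Delta=\Delta(p/q)=B\Big(\frac pq+\frac{\psi(q)}q\,v,\ r_\Delta\Big),\qquad r_\Delta=\delta\,\frac{\psi(q)}q .$$

With $D=|v|+1$ we have $\Delta\subset B(p/q,\,D\psi(q)/q)$. A point $x\in\Delta$ has the form $x=\frac pq+\frac{\psi(q)}q(v+y)$ with $|y|\le\delta$. So by (1), and because $\psi$ is nonincreasing, for every integer $m\ge1$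
$$N_1\Big(x-\frac pq\Big)<\frac{\psi(q)}q,\qquad N_2\Big(x-\frac{mp}{mq}\Big)>\frac{\psi(q)}q\ge\frac{\psi(mq)}{mq}. \tag{2}$$

*Example.* Let $n=2$, $N_1=|\cdot|$ and $N_2=\|\cdot\|_1$. The set $\{|y|<1<\|y\|_1\}$ is a square with a closed diamond removed, that is, four corner triangles. Take $v=(\frac34,\frac34)$ and $\delta=\frac15$. For $|y|\le\delta$ we get $|v+y|\le0.95$ and $\|v+y\|_1\ge 1.5-0.4=1.1$, so (1) holds. The ball $\Delta$ is a small square inside one corner.

The ball $\Delta$ serves the following purpose: its points are approximated by $p/q$ well in the norm $N_1$, but not that well in $N_2$. When $p/q$ is balanced, we shall see that points of $\Delta$ are also kept away from all other rationals in a long range of denominators. This is what is needed for the next question.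

## The exact set for two norms, and what is proved about it

Points of $\mathbb R^n$ that are $\psi$-close to infinitely many rationals in one norm may fail to be $\psi$-close in a larger norm. We ask how many points do the first infinitely often and the second only finitely often. For $1\le\rho<\infty$ put $\|x\|_\rho=(\sum|x_i|^\rho)^{1/\rho}$, write $\|\cdot\|=|\cdot|$ for the maximum norm, and define
$$Exact^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)=\left\{x\in[0,1]^n:\begin{cases}\|x-\frac pq\|<\frac{\psi(q)}q&\text{for infinitely many }q\in\mathbb N\text{ (with some }p\in\mathbb Z^n),\\ \|x-\frac pq\|_\rho>\frac{\psi(q)}q&\text{for all sufficiently large }q\in\mathbb N\text{ and all }p\in\mathbb Z^n\end{cases}\right\}.$$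

Let $\psi(q)=q^{-\tau_\psi}$ with $\tau_\psi>1/n$. The theorem of Jarník and Besicovitch says that the set $W_n(\psi)$ of $x\in[0,1]^n$ with $\|x-p/q\|<\psi(q)/q$ for infinitely many $(p,q)\in\mathbb Z^n\times\mathbb N$ has Hausdorff dimension $\frac{n+1}{1+\tau_\psi}$. The exact set lies inside $W_n(\psi)$ and is Lebesgue null. The problem, taken from Mumtaz Hussain and Benjamin Ward, "A note on limsup sets of annuli", arXiv:2502.09807 (2025), is to prove or disprove the conjecture that the exact set has the same dimension $\frac{n+1}{1+\tau_\psi}$ for all $n\ge2$, all real $\rho\in[1,\infty)$ and all $\tau_\psi>1/n$. The conjecture is true.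

To state the results we recall Hausdorff measures. A *gauge* here is a nondecreasing $f:(0,\infty)\to(0,\infty)$ with $f(0^+)=0$ and $r^{-n}f(r)$ nonincreasing; we set $f(0)=0$. For example $f(r)=r^s$ with $0<s\le n$. For $A\subset\mathbb R^n$,
$$\mathcal H^f(A)=\lim_{\epsilon\to0}\ \inf\Big\{\sum_i f(\operatorname{diam}A_i):A\subset\bigcup_iA_i,\ \operatorname{diam}A_i\le\epsilon\Big\},$$
the infimum being over countable covers. For $f(r)=r^s$ we write $\mathcal H^s$, and $\dim_HA$ is the value of $s$ at which $\mathcal H^s(A)$ drops from $\infty$ to $0$. Monotonicity of $r^{-n}f(r)$ gives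
$$f(Cy)\le C^nf(y)\ (C\ge1),\qquad f(cy)\ge c^nf(y)\ (0<c\le1). \tag{3}$$
Euclidean and maximum-norm diameters differ by a factor of at most $\sqrt n$. So by (3) it does not matter for the statements "$\mathcal H^f=0$" and "$\mathcal H^f=\infty$" which one is used, and we use the maximum norm.

**Theorem A.** Let $n\ge2$, $1\le\rho<\infty$, $\psi(q)=q^{-\tau_\psi}$ with $\tau_\psi>1/n$, and $s=\frac{n+1}{1+\tau_\psi}$. Then $\dim_HExact^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)=s$, and $\mathcal H^s(Exact^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)\cap\Omega)=\infty$ for every nonempty open $\Omega\subset[0,1]^n$.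

**Theorem B.** Let $\psi:\mathbb N\to(0,\infty)$ be nonincreasing with $\tau:=\liminf_{q\to\infty}\frac{-\log\psi(q)}{\log q}>\frac1n$ ($\tau=\infty$ allowed). Let $N_1,N_2$ be norms on $\mathbb R^n$ and let $E$ be the set of $x\in\mathbb R^n$ such that $N_1(x-\frac pq)<\frac{\psi(q)}q$ for infinitely many $q$ (some $p\in\mathbb Z^n$), and $N_2(x-\frac pq)>\frac{\psi(q)}q$ for all $p\in\mathbb Z^n$ and all $q\ge q_0(x)$.

1. If $N_2\le N_1$ on $\mathbb R^n$, then $E=\emptyset$.
2. If $N_2(v)>N_1(v)$ for some $v$, then for every ball $\Omega$ (with nonempty interior) and every nondecreasing $f:(0,\infty)\to(0,\infty)$ with $f(0^+)=0$ and $r^{-n}f(r)$ nonincreasing,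
$$\mathcal H^f(E\cap\Omega)=\begin{cases}0&\text{if }\sum_qq^nf(\psi(q)/q)<\infty,\\ \infty&\text{if }\sum_qq^nf(\psi(q)/q)=\infty.\end{cases}$$
In particular $\dim_H(E\cap\Omega)=\frac{n+1}{1+\tau}$ (read as $0$ if $\tau=\infty$).

**Corollary (sharp constant).** Let $\kappa>0$ and replace the second condition of $Exact^*_n$ by $\|x-p/q\|_\rho>\kappa\psi(q)/q$. With $\psi(q)=q^{-\tau_\psi}$, $\tau_\psi>1/n$, the resulting set has dimension $\frac{n+1}{1+\tau_\psi}$ if $\kappa<n^{1/\rho}$, and is empty if $\kappa\ge n^{1/\rho}$.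

## From the zero–infinity law to dimensions and sharp constants

**The dimension formula in Theorem B.** We derive it from the dichotomy. Since $\tau>1/n$, we have $\frac{n+1}{1+\tau}<n$. Let $\frac{n+1}{1+\tau}<s\le n$. Choose $\tau'<\tau$ with $s(1+\tau')>n+1$. For large $q$ we have $\psi(q)\le q^{-\tau'}$, so with $f(r)=r^s$ the terms $q^nf(\psi(q)/q)\le q^{n-s(1+\tau')}$ are summable and $\mathcal H^s(E\cap\Omega)=0$. Now let $0<s<\frac{n+1}{1+\tau}$ (so $\tau<\infty$ and $s<n$). Choose $\tau''>\tau$ with $s(1+\tau'')<n+1$. By definition of $\tau$, $\psi(M)\ge M^{-\tau''}$ for infinitely many $M$. For such $M$, since $\psi(q)/q$ is decreasing,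
$$\sum_{q\le M}q^n\Big(\frac{\psi(q)}q\Big)^s\ge\Big(\frac{\psi(M)}M\Big)^s\frac{M^{n+1}}{n+1}\ge\frac{M^{n+1-s(1+\tau'')}}{n+1},$$
which is unbounded. So the series diverges and $\mathcal H^s(E\cap\Omega)=\infty$. This proves the formula. If $\tau=\infty$, we get $\mathcal H^s(E\cap\Omega)=0$ for all $s\in(0,n]$, so the dimension is $0$. The set is still nonempty. To see this, put $r_q=\psi(q)/q$ and $f(r)=\sup_qq^{-1}\min(1,r/r_q)^n$. This is nondecreasing. Also $r^{-n}f(r)=\sup_qq^{-1}\min(r^{-n},r_q^{-n})$ is nonincreasing, and $f(0^+)=0$ because the terms with $q>Q$ are at most $1/Q$ while the finitely many others tend to $0$ with $r$. As $f(r_q)\ge1/q$, the series in the dichotomy diverges.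

**Theorem A.** Take $N_1=\|\cdot\|$, $N_2=\|\cdot\|_\rho$, $v=(1,\dots,1)$. Then $N_2(v)=n^{1/\rho}>1=N_1(v)$ because $n\ge2$ and $\rho<\infty$. Here $\tau=\tau_\psi$, and $f(r)=r^s$ with $s=\frac{n+1}{1+\tau_\psi}<n$ is a gauge. The series is $\sum q^{n-(1+\tau_\psi)s}=\sum q^{-1}=\infty$. A nonempty open subset of $[0,1]^n$ contains a ball with nonempty interior, so $\mathcal H^s$ is infinite there, and $\dim_H\ge s$. The upper bound is Jarník–Besicovitch, or the convergence half of Theorem B.

**The Corollary.** Take $N_2=\kappa^{-1}\|\cdot\|_\rho$. Since $\|y\|_\rho\le n^{1/\rho}|y|$ with equality at $(1,\dots,1)$, the inequality $N_2\le\|\cdot\|$ holds everywhere if and only if $\kappa\ge n^{1/\rho}$. In that case Part 1 applies, otherwise Part 2.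

## Equal norms, squares minus diamonds, and the convergence half

The simplest case is $N_2\le N_1$, for instance two equal norms. If $N_1(x-p/q)<\psi(q)/q$ for infinitely many $q$ (with suitable $p$), then for the same $p/q$ also $N_2(x-p/q)<\psi(q)/q$, so $x\notin E$. This is Part 1 of Theorem B. It shows why $n\ge2$ and $\rho<\infty$ matter in Theorem A: for $n=1$, or for the maximum norm in place of $\|\cdot\|_\rho$, the two norms agree and the exact set is empty.

In the square-minus-diamond case ($n=2$, $\rho=1$) a single rational is no obstacle, since by (2) every point of the corner square $\Delta(p/q)$ satisfies both requirements with respect to $p/q$ and all its multiples $(mp)/(mq)$. A count suggests the dimension. There are about $M^{n+1}$ rationals in $[0,1]^n$ with denominator about $M$, each carrying a ball of radius about $M^{-1-\tau_\psi}$, and $M^{n+1}\cdot(M^{-1-\tau_\psi})^s=1$ precisely for $s=\frac{n+1}{1+\tau_\psi}$.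

**The convergence half of Theorem B.** The purpose is to show $\mathcal H^f(E\cap\Omega)=0$ when $\sum_qq^nf(\psi(q)/q)<\infty$. Only the first condition in $E$ is used. Choose $c>0$ with $N_1(y)\ge c|y|$. The set $\{x:N_1(x-p/q)<\psi(q)/q\}$ has diameter at most $C'\psi(q)/q$ with $C'=\max(1,2/c)$. If it meets $\Omega$, then $p/q$ lies within $c^{-1}\psi(1)$ of $\Omega$, which allows $O_\Omega(q^n)$ points $p$. For each $Q$ the sets with $q\ge Q$ cover $E\cap\Omega$, and their diameters tend to $0$ uniformly as $Q\to\infty$. With (3),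
$$\mathcal H^f(E\cap\Omega)\le\lim_{Q\to\infty}\sum_{q\ge Q}O_\Omega\big(q^n\,C'^n f(\psi(q)/q)\big)=0.$$
With $f(r)=r^n$ the series is $\sum\psi(q)^n$, which converges because $\tau>1/n$; so $E$ is Lebesgue null.

It remains to prove the **divergence half**: if $N_2(v)>N_1(v)$ for some $v$ and $\sum_qq^nf(\psi(q)/q)=\infty$, then $\mathcal H^f(E\cap\Omega)=\infty$.

## How a neighboring rational swallows an off-center ball

The natural first candidate is the limsup set of all balls $\Delta(p/q)$. A point lying in infinitely many of them satisfies the first condition of $E$, and by (2) the rationals used do no harm. The other rationals may do harm. One might hope to subtract the set of points that violate the second condition, namely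
$$\{x:N_2(x-p/q)\le\psi(q)/q\text{ for infinitely many }q\text{ (some }p)\}.$$
For $\psi(q)=q^{-\tau_\psi}$ this gives nothing at the level of dimension. If $N_2(y)\le c^{-1}|y|$ with $0<c\le1$, then for each $\tau'>\tau_\psi$ we have $q^{-\tau'}\le c\,q^{-\tau_\psi}$ for large $q$. So the subtracted set contains $W_n(q^{-\tau'})$, and letting $\tau'\downarrow\tau_\psi$ in Jarník–Besicovitch, its dimension is at least $\frac{n+1}{1+\tau_\psi}$, as large as the target.

So one must build a Cantor set by hand: nested balls $\Delta_1\supset\Delta_2\supset\cdots$ attached to rationals, deleting from each ball the neighborhoods of rationals with larger denominators. Deletion is harmless in volume when the ball has radius $r$ and $q'r\ge1$. Then it meets $O((q'r)^n)$ neighborhoods with denominator $q'$, each of volume about $\psi(q')^nq'^{-n}$, and $\sum_{q'}\psi(q')^n$ converges. But for $\psi(q)=q^{-\tau_\psi}$ the ball $\Delta$ attached to $p/q$ has radius about $q^{-1-\tau_\psi}$, so this count only starts at $q'\approx q^{1+\tau_\psi}$.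 For smaller $q'$ one neighborhood can cover all of $\Delta$, and this really happens. Given $p'/q'$, let $l$ be a multiple of $q'$ and put $q=lq'$, $p=lp'+(1,0,\dots,0)$. A prime dividing $q$ divides $l$, hence cannot divide $p_1=lp'_1+1$; so $p/q$ is reduced. Every $x\in\Delta(p/q)$ satisfies
$$|x-p'/q'|\le\frac1{lq'}+D\frac{\psi(q)}q ,$$
which tends to $0$ as $l\to\infty$ with $q'$ fixed. For large $l$ the whole of $\Delta(p/q)$ lies in $\{N_2(x-p'/q')<\psi(q')/q'\}$, and $q'$ can be as large as we please. Nothing can be deleted from such a ball; the rational itself must be discarded. It is unbalanced: $\Lambda_{p/q}$ contains $q'\frac pq-p'=(1/l,0,\dots,0)$, and $1/l$ is much smaller than $q^{-1/n}=(lq')^{-1/n}$ for large $l$.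

## Three ranges of denominators

Use only balanced rationals. Let $\Delta$ be attached to a balanced $p/q$ at scale $M$ inside a parent ball $B$, and fix $\tau_0\in(1/n,\tau)$, $\lambda=1+\tau_0$. We want $|x-p'/q'|>q'^{-\lambda}$ for $x\in\Delta$; this will imply the $N_2$-condition. Other rationals fall in three ranges.

- *Small $q'$, below a constant times $M^{1/(n\tau_0)}$.* If $p/q$ is chosen within a constant times $\varepsilon_M:=M^{-(n+1)/n}$ of a good point of the parent, goodness is inherited as long as $\varepsilon_M\ll q'^{-\lambda}$.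
- *Middle $q'$, from a constant times $M^{1/(n\tau_0)}$ up to a threshold $Q_\Delta$.* Balancedness gives $|q'\frac pq-p'|\ge c_1M^{-1/n}$, which exceeds $q'^{-\tau_0}$ by a constant factor.
- *Large $q'>Q_\Delta$.* Delete neighborhoods, and count the relevant rationals with the lattice $\Lambda_{p/q}$.

The first two ranges fit together because $\frac{\lambda}{n\tau_0}<\frac{n+1}n$, which is the same as $n\tau_0>1$. The large rationals for $\Delta$ become the small ones for its children, so no denominator is left out. The deletion costs a small proportion of volume, and there are enough balanced rationals, about $r^nM^{n+1}$ in a ball of radius $r$.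

**Standing choices.** Fix $v,\delta,D$ as in (1). Fix $\theta\in(0,1]$ with $N_2(y)\ge\theta|y|$. Fix $\tau_0\in(1/n,\tau)$ and put
$$\lambda=1+\tau_0>\tfrac{n+1}n,\qquad\beta=n\lambda-n-1=n\tau_0-1>0.$$
Since $\tau_0<\tau$, there is $q_*$ with $\psi(q)\le\theta q^{-\tau_0}$ for $q\ge q_*$. For $q\ge q_*$, therefore, $\psi(q)/q\le\theta q^{-\lambda}\le q^{-\lambda}$ and
$$\Big|x-\frac pq\Big|>q^{-\lambda}\ \Longrightarrow\ N_2\Big(x-\frac pq\Big)>\theta q^{-\lambda}\ge\frac{\psi(q)}q. \tag{4}$$

## A positive proportion of space is near balanced rationals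

**Lemma 1.** There are constants $0<a<1$, $b\in\mathbb N$, $c_1,c_2>0$, $C_0\ge1$ depending only on $n$ such that for each $r\in(0,1]$ there is $M_0(r)$ with the following property. For every ball $B$ of radius $r$, every $M\ge M_0(r)$ and every measurable $G\subset B$ with $|G|\ge|B|/2$, there is a finite set $F$ of reduced rationals such that

* (a) each $p/q\in F$ is balanced at scale $M$ with constants $a,b,c_1$;
* (b) each element of $F$ is within $C_0\varepsilon_M$ of a point of $G$;
* (c) distinct elements of $F$ are at distance $\ge8C_0\varepsilon_M$;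
* (d) $\#F=\lceil c_2r^nM^{n+1}\rceil$.

We recall two textbook facts. The *successive minima* $\sigma_1\le\dots\le\sigma_{n+1}$ of a lattice $L\subset\mathbb R^{n+1}$ with respect to the cube $[-1,1]^{n+1}$ are defined by letting $\sigma_i$ be the least $\sigma$ such that $L$ contains $i$ independent vectors of maximum norm $\le\sigma$; for $L=\mathbb Z\times2\mathbb Z$ they are $1,2$. Minkowski's second theorem gives $\sigma_1\cdots\sigma_{n+1}\cdot2^{n+1}\le2^{n+1}\operatorname{covol}(L)$. Dirichlet's theorem says that for real $\alpha$ and an integer $K\ge1$ there are integers $1\le k\le K$ and $l$ with $|k\alpha-l|\le1/K$.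

**Step 1: most points have no short lattice vector.** This step removes the points for which Minkowski's theorem would give poor information. Put $\eta=\frac1{40}$ and, for $M\geq 1$,
$$L_x=\big\{(M^{1/n}(qx-p),\,q/M):(p,q)\in\mathbb Z^n\times\mathbb Z\big\},$$
a lattice in $\mathbb R^{n+1}$ of covolume $(M^{1/n})^n\cdot M^{-1}=1$. Let $Z$ be the set of $x\in B$ for which $L_x$ has a nonzero vector of maximum norm $<\eta$. Such a vector has $q\ne0$, for if $q=0$ then $p\neq0$ and $M^{1/n}|p|\ge1>\eta$. So up to sign $1\le q\le\eta M$ and $|x-p/q|<\eta M^{-1/n}/q$. For fixed $q$ and $p$ the set of such $x$ has measure at most $(2\eta)^n/(Mq^n)$. For fixed $q$, each coordinate of a relevant $p$ lies in an interval of length at most $2rq+2\eta$, so there are at most $(2rq+3)^n$ relevant $p$. This number is at most $(5rq)^n$ if $q\ge1/r$ and at most $5^n$ if $q<1/r$. Hence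
$$|Z|\le\sum_{1/r\le q\le\eta M}(5rq)^n\frac{(2\eta)^n}{Mq^n}+\sum_{q<1/r}5^n\frac{(2\eta)^n}{Mq^n}\le10^n\eta^{n+1}r^n+\frac{10^n\eta^n}{rM}.$$
Since $|B|=2^nr^n$ and $5^n\eta^{n+1}\le\frac18$, the first term is at most $|B|/8$. The second is at most $|B|/8$ for $M\ge M_0(r)$. So $|Z|\le|B|/4$ and $|G\setminus Z|\ge|B|/4$.

**Step 2: each $x\in G\setminus Z$ has a reduced rational nearby with denominator about $M$.** All minima of $L_x$ are $\ge\eta$ and their product is $\le1$, so the last one is at most $\eta^{-n}$. Take $n+1$ independent vectors $u_i\in L_x$ of norm $\le\eta^{-n}$, write an arbitrary point of $\mathbb R^{n+1}$ as $\sum t_iu_i$, and round each $t_i$ to a nearest integer. The error has norm at most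
$$R:=\tfrac{n+1}2\eta^{-n}=\tfrac{n+1}2\,40^n\in\mathbb N .$$
So some vector of $L_x$ is within $R$ of $(0,\dots,0,2R)$; its first $n$ coordinates are at most $R$ in norm and its last lies in $[R,3R]$. Divide it by the gcd $m$ of its integer coordinates $(p,q)$. Renaming the resulting primitive integer vector $(p,q)$, we get $w_0=(y,u)\in L_x$ with $|y|\le R/m$ and $R/m\le u\le3R/m$. Since $|y|\le u$, we have $|w_0|=u$. As $x\notin Z$ this gives $\eta\le u\le3R$, and $u=q/M$. So $aM\le q\le bM$ with $a=\eta$, $b=3R$. Also $|qx-p|=M^{-1/n}|y|\le RM^{-1/n}$, so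
$$\Big|x-\frac pq\Big|\le\frac{RM^{-1/n}}{aM}=C_0\varepsilon_M,\qquad C_0=\frac Ra .$$

**Step 3: this rational is balanced.** Let $(p',q')$ not be an integer multiple of $(p,q)$, and put $d=q'\frac pq-p'$, which is nonzero because $(p,q)$ is primitive. Let $w\in L_x$ be the vector of $(p',q')$. Its last coordinate is $q'/M$, and
$$w-\frac{q'}qw_0=\big(M^{1/n}(q'x-p'-q'x+\tfrac{q'}qp),\,0\big)=(M^{1/n}d,0)=:e\ne0.$$
Let $K=\lceil12R/\eta\rceil$. By Dirichlet there are $1\le k\le K$ and $l\in\mathbb Z$ with $|kq'/q-l|\le1/K$. The vector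
$$kw-lw_0=ke+\Big(k\frac{q'}q-l\Big)w_0\in L_x$$
is nonzero, for otherwise $w$ would be parallel to $w_0$ and then $e$, which is parallel to $w_0$ and has last coordinate $0$, would vanish (the last coordinate of $w_0$ is $u>0$). As $x\notin Z$,
$$\eta\le K|e|+\frac{|w_0|}K\le K|e|+\frac{3R}K\le K|e|+\frac\eta4 .$$
So $|e|\ge\frac{3\eta}{4K}\ge\frac{\eta}{2K}=:c_1$, that is, $|d|\ge c_1M^{-1/n}$. This is (a).

**Step 4: selecting a separated set.** Take a maximal subset $\{x_i\}$ of $G\setminus Z$ with pairwise distances $\ge10C_0\varepsilon_M$. By maximality the balls $B(x_i,10C_0\varepsilon_M)$ cover $G\setminus Z$, so the number of points is at least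
$$\frac{|B|/4}{(20C_0\varepsilon_M)^n}=c_2r^nM^{n+1},\qquad c_2=\tfrac14(10C_0)^{-n}.$$
The rationals attached to the $x_i$ in Step 2 are within $C_0\varepsilon_M$ of them, hence at pairwise distance $\ge8C_0\varepsilon_M$. So (a), (b), (c) hold; discard some to get (d). $\square$

From now on $a,b,c_1,c_2,C_0$ are the constants of Lemma 1, and "balanced" refers to $a,b,c_1$.

## What a balanced rational does for its ball

For $p/q$ balanced at scale $M$, with attached ball $\Delta$, define
$$Q_\Delta=\frac{c_1M^{-1/n}q}{2D\psi(q)},\qquad\text{so that}\qquad D\frac{\psi(q)}q=\frac{c_1M^{-1/n}}{2Q_\Delta}. \tag{5}$$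
Put $C_3=(3/c_1)^{1/\tau_0}$.

**Lemma 2.** There is $M_*$, depending only on $n,\psi,N_1,N_2,v,\delta,\tau_0$, such that for all $M\ge M_*$ and all $p/q$ balanced at scale $M$:

* (i) $q\ge q_*$ and $D\psi(q)/q\le Da^{-\lambda}M^{-\lambda}\le C_0\varepsilon_M$.
* (ii) $C_3^{-\lambda}M^{-\lambda/(n\tau_0)}\ge2C_0\varepsilon_M$.
* (iii) $Q_\Delta\ge M$, and $2Q_\Delta^{-\lambda}\le D\psi(q)/q$.
* (iv) If $x\in\Delta$, $p'/q'\ne p/q$ and $C_3M^{1/(n\tau_0)}\le q'\le Q_\Delta$, then $|x-p'/q'|>q'^{-\lambda}$.
* (v) The set $G_\Delta=\{x\in\Delta:|x-p'/q'|>2q'^{-\lambda}\text{ for all }p'/q'\ne p/q\text{ with }q'>Q_\Delta\}$ satisfies $|G_\Delta|\ge\frac78|\Delta|$.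

**Proof of (i), (ii), (iii).** These fix the relative sizes. Since $q\ge aM$, we have $q\ge q_*$ for large $M$, and then $\psi(q)/q\le q^{-\lambda}\le a^{-\lambda}M^{-\lambda}$. The last inequality in (i) holds for large $M$ because $\lambda>\frac{n+1}n$. For (ii) we need $\frac\lambda{n\tau_0}<\frac{n+1}n$, that is, $1+\tau_0<(n+1)\tau_0$, that is, $n\tau_0>1$. For (iii), $q/\psi(q)\ge q^\lambda\ge a^\lambda M^\lambda$, so
$$Q_\Delta\ge\frac{c_1a^\lambda}{2D}M^{\lambda-1/n}\ge M$$
for large $M$, since $\lambda-\frac1n>1$. By (5) the second claim reads $Q_\Delta^{-\tau_0}\le\frac{c_1}4M^{-1/n}$. It follows for large $M$ from $Q_\Delta^{\tau_0}\ge M^{\tau_0}$ and $\tau_0>\frac1n$.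

**Proof of (iv).** This is the range protected by balancedness. Since $p'/q'\ne p/q$, the pair $(p',q')$ is not a multiple of $(p,q)$, and
$$|q'x-p'|\ge\Big|q'\frac pq-p'\Big|-q'\Big|x-\frac pq\Big|\ge c_1M^{-1/n}-Q_\Delta\frac{D\psi(q)}q=\frac{c_1}2M^{-1/n}>\frac{c_1}3M^{-1/n}\ge q'^{-\tau_0}.$$
The last inequality is $q'^{\tau_0}\ge C_3^{\tau_0}M^{1/n}=\frac3{c_1}M^{1/n}$. Divide by $q'$.

**Proof of (v).** Here we count the rationals with large denominators that come near $\Delta$, using the lattice $\Lambda_{p/q}$. Write $Q=Q_\Delta$. Suppose $x\in\Delta$, $p'/q'\ne p/q$, $q'>Q$ and $|x-p'/q'|\le2q'^{-\lambda}$. By (iii), $2q'^{-\lambda}\le2Q^{-\lambda}\le D\psi(q)/q$, so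
$$\Big|\frac{p'}{q'}-\frac pq\Big|\le2D\frac{\psi(q)}q=\frac{c_1M^{-1/n}}Q .$$
Let $X=2^iQ$, $i\ge0$, be such that $X<q'\le2X$. Then $d=q'\frac pq-p'$ is a nonzero element of $\Lambda_{p/q}$ with $|d|\le2Xc_1M^{-1/n}/Q$. Distinct elements of $\Lambda_{p/q}$ are at distance at least $c_1M^{-1/n}$. Placing around each such $d$ a cube of radius $\frac12c_1M^{-1/n}$ (the interiors are disjoint), we see that there are at most $(\frac{4X}Q+1)^n\le(\frac{5X}Q)^n$ values of $d$. Two pairs $(p',q')$ with the same $d$ differ by an integer multiple of $(p,q)$, so with $q'\in(X,2X]$ each $d$ comes from at most $\frac Xq+1\le\frac{2X}{aM}$ pairs; here $q\ge aM$ and $X\ge Q\ge M\ge aM$. Each pair removes a ball of radius $2q'^{-\lambda}\le2X^{-\lambda}$. Hence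
$$|\Delta\setminus G_\Delta|\le\sum_{X=2^iQ}\Big(\frac{5X}Q\Big)^n\frac{2X}{aM}\big(4X^{-\lambda}\big)^n=\frac{2\cdot20^n}a\,Q^{-n}M^{-1}\sum_{i\ge0}(2^iQ)^{-\beta}=\frac{2\cdot20^n}{a(1-2^{-\beta})}\,Q^{-n}M^{-1}Q^{-\beta}.$$
By (5), $r_\Delta=\frac{\delta c_1}{2D}M^{-1/n}Q^{-1}$, so $Q^{-n}M^{-1}=\big(\frac{2D}{\delta c_1}\big)^nr_\Delta^n$. Since $Q^{-\beta}\le M^{-\beta}$, the bound is a constant times $M^{-\beta}r_\Delta^n$, which is at most $\frac18|\Delta|$ for large $M$. $\square$

## Layers of children inside a ball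

Now we build the Cantor set. Given $f$ with $\sum q^nf(\psi(q)/q)=\infty$ and a ball $\Omega$, let $B_0\subset\Omega$ be a ball of radius $r_{B_0}\in(0,1]$. For each $q'$ only $O(q'^n)$ of the balls $B(p'/q',2q'^{-\lambda})$ meet $B_0$, and $\sum q'^n q'^{-n\lambda}=\sum q'^{-1-\beta}<\infty$. So there is $Q_{B_0}\ge q_*$ such that
$$G_{B_0}=\{x\in B_0:|x-p'/q'|>2q'^{-\lambda}\text{ for all }p'/q'\text{ with }q'>Q_{B_0}\}$$
has measure at least $\frac78|B_0|$. The ball $B_0$ has generation $0$ and mass $\mu(B_0)=1$. Every other ball of the construction is some $\Delta$ as in Lemma 2. We write $z_B$ for the rational to which $B$ is attached; $B_0$ has none. In all cases $|G_B|\ge\frac78|B|$.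

Let $M_j=4^j$ and $\varepsilon_j=\varepsilon_{M_j}$, so $\varepsilon_j^{-n}=M_j^{n+1}$. Rationals at one scale $M_j$ give one *layer*. At the critical exponent one layer is not enough: for $\psi(q)=q^{-\tau_\psi}$ and $f(r)=r^s$ with $s=\frac{n+1}{1+\tau_\psi}$, the quantity $M_j^{n+1}f(\delta\psi(bM_j)/(bM_j))=\delta^sb^{-(n+1)}$ does not grow with $j$, so no single layer can make the measure large. Many layers together will, because their contributions add up to infinity. The layers therefore have to be kept apart from each other.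

**Step 1: construction of the layers in $B$.** Let $B$ be a ball of generation $k-1$, $k\ge1$. It has radius $r_B\le1$, since it lies in $B_0$. Choose $j_0=j_0(B)$ so large that the following hold:

* $M_{j_0}\ge\max(M_*,M_0(r_B),k)$ and $c_2r_B^nM_{j_0}^{n+1}\ge1$;
* $2c_2(8Da^{-\lambda})^n\dfrac{M_{j_0}^{-\beta}}{1-4^{-\beta}}\le\dfrac{2^n}{16}$;
* $2C_0\varepsilon_{j_0}\le\dfrac{r_B}{8n}$.

For $j=j_0,j_0+1,\dots$ define finite sets $F_j$ inductively. Let $G^{(j)}$ be the set of $x\in G_B$ that lie in the ball concentric with $B$ of radius $(1-\frac1{8n})r_B$ and satisfy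
$$|x-z|\ge2D\frac{\psi(q)}q+4C_0\varepsilon_j\quad\text{for all }z=\tfrac pq\in F_i,\ j_0\le i<j. \tag{6}$$
We claim $|G^{(j)}|\ge\frac12|B|$. For earlier layers, $\#F_i=\lceil c_2r_B^nM_i^{n+1}\rceil\le2c_2r_B^nM_i^{n+1}$. Using $(2(\alpha+\alpha'))^n\le4^n(\alpha^n+\alpha'^n)$ for $\alpha,\alpha'\ge0$ and (i), the volume excluded by (6) is at most
$$\sum_{j_0\le i<j}2c_2r_B^nM_i^{n+1}4^n\Big((2Da^{-\lambda}M_i^{-\lambda})^n+(4C_0)^nM_j^{-(n+1)}\Big).$$
The first part is at most $2c_2(8Da^{-\lambda})^nr_B^n\sum_{i\ge j_0}4^{-i\beta}\le\frac{2^n}{16}r_B^n=\frac1{16}|B|$ by the choice of $j_0$. In the second part, $2c_2\,4^n(4C_0)^n=\frac12(1.6)^n$ and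
$$\sum_{i<j}M_i^{n+1}M_j^{-(n+1)}\le\sum_{l\ge1}4^{-l(n+1)}\le2\cdot4^{-(n+1)} .$$
So it is at most $(1.6)^n4^{-(n+1)}r_B^n=(0.8)^n4^{-(n+1)}|B|\le\frac1{16}|B|$. Together (6) excludes at most $\frac18|B|$. Passing to the smaller concentric ball excludes at most $(1-(1-\frac1{8n})^n)|B|\le\frac18|B|$ by Bernoulli's inequality. Hence $|G^{(j)}|\ge(1-\frac38)|B|\ge\frac12|B|$.

Let $F_j$ be the set given by Lemma 1 for $B$, $M_j$, $G^{(j)}$, and $m_j=\#F_j=\lceil c_2r_B^nM_j^{n+1}\rceil$. The *layer-$j$ children* of $B$ are the balls $\Delta$ attached to the rationals $z\in F_j$, taken at scale $M=M_j$. By (i) such a child lies in $B(z,C_0\varepsilon_j)$, and $z$ is within $C_0\varepsilon_j$ of a point of $G^{(j)}$. So every child of layer $j$ is contained in $B(g,2C_0\varepsilon_j)$ for some $g\in G^{(j)}\subset G_B$.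

**Step 2: geometry of the children.** Three properties will be used.

*Containment.* All children lie in $B$, because $g$ is at distance at most $(1-\frac1{8n})r_B$ from the center and $2C_0\varepsilon_j\le\frac{r_B}{8n}$.

*Separation.* Two distinct layer-$j$ children have rationals at distance $\ge8C_0\varepsilon_j$ and lie within $C_0\varepsilon_j$ of them, so they are at distance at least $6C_0\varepsilon_j$. If $\Delta$ is a layer-$i$ child with rational $z=p/q$ and $\Delta'$ is a layer-$j$ child with $i<j$, then $\Delta\subset B(z,D\psi(q)/q)$, $\Delta'\subset B(g,2C_0\varepsilon_j)$ with $g\in G^{(j)}$, and (6) gives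
$$\operatorname{dist}(\Delta,\Delta')\ge2D\frac{\psi(q)}q+4C_0\varepsilon_j-2C_0\varepsilon_j-D\frac{\psi(q)}q\ge r_\Delta+2C_0\varepsilon_j, \tag{7}$$
since $r_\Delta=\delta\psi(q)/q\le D\psi(q)/q$.

*Avoidance.* If $x\in\Delta$, where $\Delta$ is a layer-$j$ child of $B$ with rational $z$, and if $Q_B<q'\le Q_\Delta$ and $p'/q'\notin\{z,z_B\}$, then
$$|x-p'/q'|>q'^{-\lambda}. \tag{8}$$
If $q'\ge C_3M_j^{1/(n\tau_0)}$, this is (iv). Otherwise take $g\in G_B$ with $|x-g|\le2C_0\varepsilon_j$. As $q'>Q_B$ and $p'/q'\ne z_B$, the definition of $G_B$ gives $|g-p'/q'|>2q'^{-\lambda}$. Also $q'^{-\lambda}\ge C_3^{-\lambda}M_j^{-\lambda/(n\tau_0)}\ge2C_0\varepsilon_j$ by (ii). So $|x-p'/q'|>2q'^{-\lambda}-2C_0\varepsilon_j\ge q'^{-\lambda}$.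

**Step 3: number of layers and masses.** Here the divergence of the series enters. Put
$$f_j=f\Big(\delta\frac{\psi(bM_j)}{bM_j}\Big),\qquad W_j=M_j^{n+1}f_j .$$
In layer $j$ we have $q\le bM_j$, so $r_\Delta=\delta\psi(q)/q\ge\delta\psi(bM_j)/(bM_j)$ and $f_j\le f(r_\Delta)$. Moreover $\sum_jW_j=\infty$: by monotonicity and (3),
$$\sum_{b4^j\le q<b4^{j+1}}q^nf\Big(\frac{\psi(q)}q\Big)\le(b4^{j+1})^{n+1}f\Big(\frac{\psi(b4^j)}{b4^j}\Big)\le(4b)^{n+1}\delta^{-n}W_j,$$
and the left sides add up to infinity over $j$. For $B$ of generation $k-1$ and mass $\mu(B)$, use the layers $j_0\le j\le j_1$, with $j_1=j_1(B)$ so large that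
$$S:=\sum_{j=j_0}^{j_1}W_j\ge\frac{2^k\mu(B)}{c_2r_B^n}.$$
Give each layer-$j$ child the mass $\mu(\Delta)=\mu(B)\frac{W_j}{m_jS}$. There are $m_j$ children in layer $j$, so these masses sum to $\mu(B)$. Since $m_j\ge c_2r_B^nM_j^{n+1}$,
$$\mu(\Delta)\le\frac{\mu(B)}{c_2r_B^nS}\,f_j\le2^{-k}f(r_\Delta)\qquad(\Delta\text{ of generation }k\ge1). \tag{9}$$

**Step 4: iteration.** Each generation consists of finitely many pairwise disjoint balls: children of one ball are disjoint by Separation, and children of different balls by Containment. In generation $k$ we have $M_j\ge k$, so $q\ge ak$, $Q_\Delta\ge k$ by (iii), and $r_\Delta\le\psi(1)/(ak)$; the radii tend to $0$ uniformly. Let $K$ be the compact set $\bigcap_k\bigcup\{\Delta:\Delta\text{ of generation }k\}$. Let $\mu_k$ put the mass $\mu(\Delta)$ at the center of each $\Delta$ of generation $k$, and let $\mu$ be a weak limit of a subsequence. For $\Delta$ of generation $k$ we have $\mu_{k'}(\Delta)=\mu(\Delta)$ (the assigned mass) for all $k'\ge k$. Since $\Delta$ is closed,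 the limit measure gives $\Delta$ at least its assigned mass. The assigned masses in a generation sum to $1$ and the balls are disjoint, so equality holds and the limit is carried by the union of the balls of generation $k$. Hence $\mu$ is a probability measure on $K$ giving every construction ball its assigned mass.

## Points of the limit set are exact

**Step 5: $K\subset E\cap\Omega$.** Let $x\in K$, with $x\in B_0\supset\Delta_1\supset\Delta_2\supset\cdots$. Let $z_k=p_k/q_k$ be the rational of $\Delta_k$, $Q_k=Q_{\Delta_k}$ and $Q_0=Q_{B_0}$. By Step 4, $q_k\to\infty$ and $Q_k\to\infty$. By (2), $N_1(x-z_k)<\psi(q_k)/q_k$ for all $k\ge1$, so the first condition holds for infinitely many $q$.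

For the second condition, let $q'>Q_0$ and $p'\in\mathbb Z^n$. If $p'/q'=z_k$ for some $k\ge1$, then $(p',q')=m(p_k,q_k)$ with an integer $m\ge1$, because $z_k$ is reduced, and (2) gives $N_2(x-p'/q')>\psi(q')/q'$. Otherwise let $k\ge1$ be minimal with $q'\le Q_k$. Then $Q_{k-1}<q'\le Q_k$: for $k=1$ this is the assumption $q'>Q_0$, and for $k\ge2$ it is minimality. The point $p'/q'$ is different from $z_k$ and from $z_{k-1}$ (if $k\ge2$), so (8), applied to the child $\Delta_k$ of $\Delta_{k-1}$ (of $B_0$ if $k=1$), gives $|x-p'/q'|>q'^{-\lambda}$. Since $q'>Q_0\ge q_*$, (4) gives $N_2(x-p'/q')>\psi(q')/q'$. So $x\in E$, and $x\in B_0\subset\Omega$.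

## The limit set has infinite $\mathcal H^f$-measure

**Step 6: a bound for $\mu$ on small sets.** By (9) and $f(0^+)=0$, points have $\mu$-measure $0$. Let $k_0\ge2$ be an integer. Let $A$ be a closed set whose diameter $t>0$ is smaller than all distances between distinct balls of the same generation $\le k_0$. We claim
$$\mu(A)\le C_6\,2^{-k_0}f(t),\qquad C_6=C_5+1,\quad C_5=\frac{(2/C_0)^n}{c_2}. \tag{10}$$
If $A\cap K$ has at most one point, $\mu(A)=0$. Otherwise, as radii tend to $0$, there is a last generation having a ball that contains $A\cap K$. Let $B$ be this ball and $k-1$ its generation. By the choice of $t$, $A$ meets at most one ball of generation $k_0$, so $k-1\ge k_0$. Since $A\cap K$ is contained in the union of the children of $B$ but in no single one, $A$ meets at least two children of $B$. We treat the layers of children in two groups.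

*Layers $j$ with $C_0\varepsilon_j\le t$.* Fix a point $x_0\in A$. If $A$ meets a layer-$j$ child with rational $z$, then $|z-x_0|\le C_0\varepsilon_j+t\le2t$. These rationals are $8C_0\varepsilon_j$-separated, so comparing volumes of balls of radius $4C_0\varepsilon_j$ around them, there are at most
$$\Big(\frac{2t+4C_0\varepsilon_j}{4C_0\varepsilon_j}\Big)^n\le\Big(\frac{6t}{4C_0\varepsilon_j}\Big)^n\le\Big(\frac{2t}{C_0}\Big)^nM_j^{n+1}$$
of them. Their total mass is at most
$$\Big(\frac{2t}{C_0}\Big)^nM_j^{n+1}\,\mu(B)\frac{W_j}{m_jS}\le C_5\,\mu(B)\Big(\frac t{r_B}\Big)^n\frac{W_j}S .$$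
Summed over these layers this is at most $C_5\,\mu(B)(t/r_B)^n$.

*Layers $j$ with $C_0\varepsilon_j>t$.* Two children from such layers are, by Separation, at distance at least $2C_0\varepsilon_j>t$, where $j$ is the larger of the two layer indices. So $A$ meets at most one child $\Delta^*$ from all these layers together. If it meets one, it also meets another child $\Delta''$, which must belong to a layer $j$ with $C_0\varepsilon_j\le t$. As $\varepsilon_j$ decreases in $j$, this index is larger than the layer index of $\Delta^*$. So (7) gives $t\ge\operatorname{dist}(\Delta^*,\Delta'')\ge r_{\Delta^*}$. By (9), $\mu(\Delta^*)\le2^{-k}f(r_{\Delta^*})\le2^{-k}f(t)$.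

*Combining.* Suppose $t\le r_B$. Since $B$ has generation $k-1\ge1$, (9) for $B$ and the monotonicity of $r^{-n}f(r)$ give
$$\mu(B)\Big(\frac t{r_B}\Big)^n\le2^{-(k-1)}f(r_B)\Big(\frac t{r_B}\Big)^n\le2^{-(k-1)}f(t).$$
Hence $\mu(A)\le(C_5+1)2^{-(k-1)}f(t)$. Suppose $t>r_B$. Then $\mu(A)\le\mu(B)\le2^{-(k-1)}f(r_B)\le2^{-(k-1)}f(t)$. Since $k-1\ge k_0$, (10) holds in both cases.

**Step 7: conclusion.** Let $\{A_i\}$ be a countable cover of $K$ by sets of sufficiently small diameter, depending on $k_0$. Replacing each $A_i$ by its closure does not change diameters. Sets of diameter $0$ have $\mu$-measure $0$. So by (10)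
$$1=\mu(K)\le\sum_i\mu(A_i)\le C_6\,2^{-k_0}\sum_if(\operatorname{diam}A_i).$$
Therefore $\mathcal H^f(K)\ge2^{k_0}/C_6$. The constant $C_6$ does not depend on $k_0$, and $k_0\ge2$ was arbitrary, so $\mathcal H^f(K)=\infty$. By Step 5, $\mathcal H^f(E\cap\Omega)\ge\mathcal H^f(K)=\infty$. This is the divergence half of Theorem B. With Part 1, the convergence half and the deductions made above, Theorem B, Theorem A and the Corollary are proved. $\blacksquare$
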